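
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Ideal membership in Galois extensions: a splitting field that is forced only locally}


\begin{abstract}
Let $K=\mathbb F_q(a,b,c_1,\dots,c_n)$ with $n\geqslant 2$, and let $R$ be the hypersurface
$z^{q^n}+\sum_i c_i(xy)^{q^n-q^{n-i}}z^{q^{n-i}}+ax^{q^n}+by^{q^n}=0$ over $K$.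
Sannai and Singh conjectured that if $S$ is a module-finite generically Galois extension of $R$ with $z\in(x,y)S$, then the fraction field of $S$ contains the splitting field of $P(T)=T^{q^n}+c_1T^{q^{n-1}}+\dots+c_nT$. We disprove this for all $q$ and all $n\geqslant 2$ by an explicit example. We also show what remains true: the splitting field of $P$ over $K$ embeds in every residue field, over the origin, of the normalization of $S$; the conjecture holds after henselization; and the degree of the extension of fraction fields is always divisible by $q^n|GL_n(\mathbb F_q)|$, a bound that is attained. Finally we characterize the Galois extensions in whose normalization $z$ lies in the ideal $(x,y)$.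
\end{abstract}


\section{Introduction}

\subsection*{The question}
Let $p$ be a prime, $q$ a power of $p$, and $n\geqslant 2$ an integer. Let $a,b,c_1,\dots,c_n$ be algebraically independent over $\mathbb F_q$, put $K=\mathbb F_q(a,b,c_1,\dots,c_n)$, and let
\begin{equation}\label{eq:R}
R=K[x,y,z]\Big/\Big(z^{q^n}+\sum_{i=1}^n c_i(xy)^{q^n-q^{n-i}}z^{q^{n-i}}+ax^{q^n}+by^{q^n}\Big).
\end{equation}
Write $\mathfrak a=(x,y)R$ and $\mathfrak m=(x,y,z)R$. The ring $R$ is a normal domain (Lemma~\ref{lem:R}); let $F$ be its fraction field and $\Omega$ an algebraic closure of $F$.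

Modulo $\mathfrak a$ the defining equation reads $z^{q^n}=0$, so $z\notin\mathfrak a$. On the other hand $z$ does lie in $\mathfrak aS$ for suitable module-finite extension domains $S$ of $R$, as we recall in a moment. What must such an $S$ contain? Throughout, a field extension is called \emph{Galois} if it is finite, normal and separable. A \emph{module-finite generically Galois extension} of a domain $A$ is a domain $S\supseteq A$, contained in an algebraic closure of $\operatorname{frac}(A)$, that is finitely generated as an $A$-module and such that $\operatorname{frac}(S)/\operatorname{frac}(A)$ is Galois. For $A=R$ the algebraic closure is $\Omega$. Put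
\[
P(T)=T^{q^n}+c_1T^{q^{n-1}}+c_2T^{q^{n-2}}+\dots+c_nT ,
\]
and let $V\subset\Omega$ be the set of its roots.

\begin{conjecture}[Sannai--Singh \cite{SS}]
If $S$ is a module-finite generically Galois extension of $R$ with $z\in\mathfrak aS$, then $\operatorname{frac}(S)$ contains the splitting field $F(V)$ of $P$ over $F$.
\end{conjecture}

\subsection*{Why one would believe it}
The polynomial $P$ is $\mathbb F_q$-linear as a map, and $V$ is an $n$-dimensional $\mathbb F_q$-space. Dividing the defining equation of $R$ by $(xy)^{q^n}$ turns it into
\begin{equation}\label{eq:key}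
P\Big(\frac z{xy}\Big)=-\frac a{y^{q^n}}-\frac b{x^{q^n}} .
\end{equation}
The two poles on the right can be separated. Choose $\alpha\in\Omega$ with $P(\alpha)=-a/y^{q^n}$ and put $\beta=z/(xy)-\alpha$. By additivity $P(\beta)=-b/x^{q^n}$. The elements $u=y\alpha$ and $v=x\beta$ are then integral over $R$ (clear denominators in the two equations), and $z=xy(\alpha+\beta)=xu+yv$. So $z\in\mathfrak aR[u,v]$. Since the differences of the roots of $P(T)+a/y^{q^n}$ fill up $V$, the splitting field of this polynomial contains $V$. It is natural to guess that no Galois extension can avoid the roots of $P$.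

\subsection*{Why it fails}
The only maximal ideal of $R$ that contains $\mathfrak a$ is $\mathfrak m$. At a prime of $S$ that does not lie over $\mathfrak m$ the ideal $\mathfrak aS$ is locally the unit ideal, so the condition $z\in\mathfrak aS$ concerns only the primes of $S$ above the origin $\mathfrak m$. In contrast, $\operatorname{frac}(S)$ is a global object. One may therefore replace $P$ by a polynomial whose coefficients \emph{vary over} $\operatorname{Spec}R$: it agrees with $P$ at the origin, and it splits completely at another point $Q$. If this can be done while preserving the shape of \eqref{eq:key}, the construction above produces a new extension, and the point $Q$ can detect that $V$ is missing from it.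

\begin{theorem}\label{thm:counter}
For every prime power $q$ and every $n\geqslant 2$ there is a module-finite generically Galois extension $S$ of $R$ with $z\in\mathfrak aS$ such that $\operatorname{frac}(S)$ does not contain the splitting field of $P$ over $F$. In particular the conjecture is false for all $p$, $q$ and $n\geqslant2$. An explicit such $S$ is the ring \eqref{eq:S} below.
\end{theorem}

Section~\ref{sec:toy} shows the mechanism by hand in degree three, and Section~\ref{sec:counter} proves the theorem.

\subsection*{What is true}
Near the origin the intuition behind the conjecture is correct. Theorem~\ref{thm:criterion} is a criterion: for the normalization $\widetilde S$ of $R$ in a Galois extension of $F$, we have $z\in\mathfrak a\widetilde S$ exactly when, strictly henselian-locally at the origin, $P(T)+a/y^{q^n}$ has a root. Theorem~\ref{thm:local} describes what is forced. If $z\in\mathfrak a\widetilde S$, then the splitting field of $P$ over $K$ sits in every residue field of $\widetilde S$ over $\mathfrak m$; the degree of the extension is divisible by $q^n|GL_n(\mathbb F_q)|$, with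 equality for our counterexample; and the conjecture becomes true over the henselization or the completion of $R_{\mathfrak m}$.

\section{Preliminaries}

In this section we allow $n\geqslant1$, with $K$, $P$ and $R$ given by the same formulas; the case $n=1$ is used only in Section~\ref{sec:toy}.

\subsection{$q$-polynomials}
A (monic) \emph{$q$-polynomial} over a ring containing $\mathbb F_q$ is a polynomial $T^{q^n}+d_1T^{q^{n-1}}+\dots+d_nT$. It is $\mathbb F_q$-linear as a map on any algebra over that ring, and its derivative is the constant $d_n$. If the ring is a field and $d_n\ne0$, its $q^n$ roots in an algebraic closure are therefore distinct and form an $n$-dimensional $\mathbb F_q$-space.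

Conversely, if $W$ is an $n$-dimensional $\mathbb F_q$-subspace of a field containing $\mathbb F_q$, then
$P_W(T)=\prod_{w\in W}(T-w)$ is a $q$-polynomial of degree $q^n$. This follows by induction on $n$: if $W'=W\oplus\mathbb F_qw_0$, then
\[
P_{W'}(T)=\prod_{\lambda\in\mathbb F_q}\bigl(P_W(T)-\lambda P_W(w_0)\bigr)=P_W(T)^q-P_W(w_0)^{q-1}P_W(T).
\]
The coefficient of $T$ in $P_W$ is nonzero because the roots are distinct.

\subsection{Decomposition and inertia}
We use the following fact \cite[Ch.~V, \S2.2, Thm.~2]{Bou}. Let a finite group $G$ act on a ring $B$ and let $A=B^G$. Then $G$ permutes transitively the primes of $B$ over a given prime $\mathfrak p$ of $A$. If $\mathfrak q$ is one of them, with stabilizer $D$ (the \emph{decomposition group}), then the extension of residue fields $\kappa(\mathfrak q)/\kappa(\mathfrak p)$ is normal and $D\to\operatorname{Aut}(\kappa(\mathfrak q)/\kappa(\mathfrak p))$ is surjective. The kernel $I$ of this map is the \emph{inertia group}. The residue extension need not be separable, and we will meet inseparable ones. If $A$ is a normal domain, $L/\operatorname{frac}(A)$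 is Galois with group $G$, and $B$ is the integral closure of $A$ in $L$, then $B^G=A$, so the fact applies.

\subsection{The polynomial and the ring}

\begin{lemma}\label{lem:R}
\begin{enumerate}
\item[(1)] $P(T)/T$ is irreducible over $K$, so $q^n-1$ divides $|\operatorname{Gal}(K(V)/K)|$. Moreover $\operatorname{Gal}(K(V)/K)=GL(V)\cong GL_n(\mathbb F_q)$.
\item[(2)] $R$ is a normal domain of dimension $2$, free over $K[x,y]$, and $R/\mathfrak a\cong K[z]/(z^{q^n})$. In particular $z\notin\mathfrak a$, and $\mathfrak m$ is the only prime of $R$ containing $\mathfrak a$.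
\item[(3)] $Q=(x-1,y)R$ is a maximal ideal, its residue field $\kappa=R/Q\cong K(a^{1/q^n})$ is purely inseparable over $K$, and $R_Q$ is regular, hence normal.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The polynomial $P(T)/T=T^{q^n-1}+c_1T^{q^{n-1}-1}+\dots+c_n$ has degree $1$ in $c_n$ with coefficient $1$. So it is irreducible in $\mathbb F_q(a,b,c_1,\dots,c_{n-1})[c_n][T]$, and by Gauss's lemma in $K[T]$. The Galois group permutes its $q^n-1$ roots transitively, which gives the divisibility.

The Galois group acts faithfully and $\mathbb F_q$-linearly on $V$, so it is a subgroup of $GL(V)$. To see that it is everything, put $k_0=\mathbb F_q(a,b)$, let $t_1,\dots,t_n$ be indeterminates over $k_0$, and let $c_1^*,\dots,c_n^*$ be the coefficients of the $q$-polynomial $P_{W}$ for $W=\sum\mathbb F_qt_i$. Then $k_0(t_1,\dots,t_n)$ is a splitting field of $P_W$ over $k_0(c_1^*,\dots,c_n^*)$, and $GL_n(\mathbb F_q)$ acts on it faithfully by linear substitutions of the $t_i$, fixing all $c_i^*$. So the Galois group of $P_W$, which embeds in $GL(W)$, is all of $GL_n(\mathbb F_q)$. Since $k_0(t_1,\dots,t_n)$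 is algebraic over $k_0(c_1^*,\dots,c_n^*)$, the $n$ elements $c_i^*$ are algebraically independent over $k_0$. Hence $c_i\mapsto c_i^*$ identifies $K$ with $k_0(c_1^*,\dots,c_n^*)$ and $P$ with $P_W$.

(2) Let $f$ be the defining polynomial in \eqref{eq:R}; it is monic in $z$. If it were reducible, then by Gauss's lemma it would be a product of two polynomials in $K[x,y][z]$, monic and of positive degree in $z$. Setting $x=0$ and $y=1$ would factor $z^{q^n}+b$ over $K$. But $b$ is not a $p$-th power in $K$, so $z^{q^n}+b$ is irreducible. Hence $R$ is a domain. It is free over $K[x,y]$ of rank $q^n$, so it has dimension $2$. Clearly $R/\mathfrak a=K[z]/(z^{q^n})$, whose only prime is generated by $z$.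

For normality we use Serre's criterion. The hypersurface $R$ is Cohen--Macaulay, so it is enough to show that $R$ is regular away from $\mathfrak m$, a prime of height $2$. Where $xy\neq0$, the derivative $\partial f/\partial z=c_n(xy)^{q^n-1}$ is a unit, so $R_{xy}$ is \'etale over $K[x,y]_{xy}$ and regular. Next,
\[
R_y/xR_y=K[y^{\pm1}][z]/(z^{q^n}+by^{q^n})\cong K(b^{1/q^n})[y^{\pm1}]
\]
(via $z/y$) is regular and $x$ is a nonzerodivisor, so $R_y$ is regular at its primes containing $x$. Exchanging $(x,b)$ with $(y,a)$, we see that $R_x$ is regular at its primes containing $y$. Only $\mathfrak m$ contains both $x$ and $y$.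

(3) Setting $x=1$ and $y=0$ gives $R/(x-1,y)=K[z]/(z^{q^n}+a)$. This is a field, because $a$ is not a $p$-th power in $K$. So $Q$ is maximal, of height $2$, and generated by two elements.
\end{proof}

\subsection{From a root to a membership}
The separation of poles described in the introduction will be used for several polynomials and base rings, so we record it in general.

\begin{lemma}\label{lem:sep}
Let $B\supseteq R$ be a domain, $E(T)=T^{q^n}+\sum_{i=1}^ne_iT^{q^{n-i}}$ a $q$-polynomial over $B$, and $a_*\in B$ such that
\begin{equation}\label{eq:shape}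
E\Big(\frac z{xy}\Big)=-\frac{a_*}{y^{q^n}}-\frac b{x^{q^n}} .
\end{equation}
Let $\alpha$ be an element of an extension field of $\operatorname{frac}(B)$ with $E(\alpha)=-a_*/y^{q^n}$. Then $u=y\alpha$ and $v=x\bigl(\frac z{xy}-\alpha\bigr)$ are integral over $B$, and $z=xu+yv$.
\end{lemma}

\begin{proof}
Since $E$ is additive, $E(v/x)=E(z/xy)-E(\alpha)=-b/x^{q^n}$. Multiplying the equations for $E(u/y)$ and $E(v/x)$ by $y^{q^n}$ and $x^{q^n}$ gives
\begin{gather*}
u^{q^n}+\sum_ie_iy^{q^n-q^{n-i}}u^{q^{n-i}}+a_*=0,\\
v^{q^n}+\sum_ie_ix^{q^n-q^{n-i}}v^{q^{n-i}}+b=0 .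
\end{gather*}
These are monic over $B$. Finally $xu+yv=xy\alpha+xy\bigl(\frac z{xy}-\alpha\bigr)=z$.
\end{proof}

\section{The idea in degree three}\label{sec:toy}

The mechanism is already visible for $n=1$ and $q=3$. This case is outside the range of the conjecture, but everything can be done by hand. (For $n=1$, $q=2$ the polynomial $T^2+c_1T$ splits over $K$, and there is nothing to ask.)

Write $c=c_1$, so $K=\mathbb F_3(a,b,c)$, $P(T)=T^3+cT$, and $R$ is given by $z^3+cx^2y^2z+ax^3+by^3=0$. The roots of $P$ are $0,\pm\sqrt{-c}$, so the analogue of the conjecture asks whether $\sqrt{-c}$ must lie in $\operatorname{frac}(S)$.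

\emph{Deform $P$.} The polynomial $T^3-T=T(T-1)(T+1)$ splits completely. Interpolate:
\[
E(T)=(1-x)(T^3+cT)+x(T^3-T)=T^3+eT,\qquad e=c-x(1+c).
\]
At $x=0$ this is $P$, and at $x=1$ it splits. By \eqref{eq:key},
\[
E\Big(\frac z{xy}\Big)=P\Big(\frac z{xy}\Big)-x(1+c)\frac z{xy}=-\frac{a+(1+c)y^2z}{y^3}-\frac b{x^3}.
\]
The factor $x$ in the interpolation has cancelled the pole along $x=0$ of the new term, which could then be absorbed into the first fraction. So \eqref{eq:shape} holds with $a_*=a+(1+c)y^2z$. Choose $\alpha$ with $E(\alpha)=-a_*/y^3$, and let $u,v$ be as in Lemma~\ref{lem:sep}. The lemma gives $z\in\mathfrak aS$ for $S=R[\sqrt{-e},u,v]$, which is module-finite over $R$. Moreover $L=\operatorname{frac}(S)=F(\sqrt{-e},\alpha)$ is the splitting field of the separable polynomial $E(T)+a_*/y^3$, whose roots are $\alpha,\alpha\pm\sqrt{-e}$.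

\emph{Suppose $\sqrt{-c}\in L$.} The group $\operatorname{Gal}(L/F(\sqrt{-e}))$ embeds in the additive group $\{0,\pm\sqrt{-e}\}$ by $\sigma\mapsto\sigma(\alpha)-\alpha$, so $[L:F]$ divides $6$. The degree of $F(\sqrt{-e},\sqrt{-c})/F$ is a power of $2$ dividing $6$, hence at most $2$. If $\sqrt{-e}\in F$, then $[L:F]$ divides $3$ and $\sqrt{-c}\in F$. Otherwise $\sqrt{-c}\in F(\sqrt{-e})$, so $-c$ or $(-c)(-e)=ce$ is a square in $F$. In all cases some $r\in F$ satisfies $r^2=-c$ or $r^2=ce$.

\emph{Look at the point $Q=(x-1,y)$.} The ring $R_Q$ is normal, so $r\in R_Q$. Modulo $Q$ we have $e\equiv-1$, hence $ce\equiv-c$. So in both cases $-c$ is a square in $\kappa=K(a^{1/3})$. As $[\kappa:K]=3$ is odd, $-c$ is a square in $K$, which is absurd. So $\sqrt{-c}\notin L$.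

For general $n$ the group $GL_n(\mathbb F_q)$ replaces $\{\pm1\}$, and the step ``look at $Q$'' becomes a statement about a decomposition group above $Q$.

\section{The counterexample}\label{sec:counter}

Let $n\geqslant2$ again.

\subsection{Construction}
We look for a $q$-polynomial $E$ over $R$ that satisfies \eqref{eq:shape}, agrees with $P$ at the origin and splits at $Q$. Let $W\subset K$ be the $\mathbb F_q$-span of $1,a,\dots,a^{n-1}$, which is $n$-dimensional because $a$ is transcendental, and write
\[
P_W(T)=\prod_{w\in W}(T-w)=T^{q^n}+\sum_{i=1}^nd_iT^{q^{n-i}},\qquad d_i\in K .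
\]
(Any $n$-dimensional $\mathbb F_q$-subspace of $K$ would do.) Interpolating with a function $\varphi\in R$ gives
\[
\bigl((1-\varphi)P+\varphi P_W\bigr)\Big(\frac z{xy}\Big)=P\Big(\frac z{xy}\Big)+\varphi\sum_{i=1}^n(d_i-c_i)\frac{z^{q^{n-i}}}{(xy)^{q^{n-i}}} .
\]
For \eqref{eq:shape}, the last term, including the factor $\varphi$, should have no pole along $x=0$. The terms of degree $q^n$ have cancelled, so the worst denominator is $(xy)^{q^{n-1}}$ and $\varphi=x^{q^{n-1}}$ suffices; it vanishes at the origin and equals $1$ at $Q$. Accordingly we put
\[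
E=(1-x^{q^{n-1}})P+x^{q^{n-1}}P_W=T^{q^n}+\sum_{i=1}^ne_iT^{q^{n-i}},\qquad e_i=c_i+x^{q^{n-1}}(d_i-c_i),
\]
\[
a_*=a-\sum_{i=1}^n(d_i-c_i)\,x^{q^{n-1}-q^{n-i}}\,y^{q^n-q^{n-i}}\,z^{q^{n-i}}\ \in R ,
\]
where all exponents are nonnegative. By \eqref{eq:key} and the previous display for $\varphi=x^{q^{n-1}}$,
\[
E\Big(\frac z{xy}\Big)=-\frac a{y^{q^n}}-\frac b{x^{q^n}}+\sum_{i=1}^n(d_i-c_i)\frac{x^{q^{n-1}}z^{q^{n-i}}}{(xy)^{q^{n-i}}}=-\frac{a_*}{y^{q^n}}-\frac b{x^{q^n}},
\]
so \eqref{eq:shape} holds. As a polynomial in $x$, $e_n$ has constant term $c_n\neq0$; hence $e_n\ne0$ and $E$ is separable. Let $V_E\subset\Omega$ be its $n$-dimensional $\mathbb F_q$-space of roots, choose $\alpha\in\Omega$ with $E(\alpha)=-a_*/y^{q^n}$, and set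
\begin{equation}\label{eq:S}
u=y\alpha,\quad v=x\Big(\frac z{xy}-\alpha\Big),\quad S=R[V_E,u,v],\quad L=\operatorname{frac}(S)=F(V_E,\alpha).
\end{equation}

\begin{example}
The smallest case of the conjecture is $q=n=2$. Here $W=\{0,1,a,a+1\}$ and
\[
P_W(T)=(T^2+T)(T^2+T+a^2+a)=T^4+(a^2+a+1)T^2+(a^2+a)T .
\]
The ring $R$ is given by $z^4+c_1x^2y^2z^2+c_2x^3y^3z+ax^4+by^4=0$, and the modified data are
\begin{gather*}
e_1=c_1+x^2(c_1+a^2+a+1),\qquad e_2=c_2+x^2(c_2+a^2+a),\\
a_*=a+(c_1+a^2+a+1)y^2z^2+(c_2+a^2+a)xy^3z .
\end{gather*}
So $u$ and $v$ are roots of $T^4+e_1y^2T^2+e_2y^3T+a_*$ and $T^4+e_1x^2T^2+e_2x^3T+b$, respectively.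
\end{example}

By Lemma~\ref{lem:sep} (with $B=R$), $u$ and $v$ are integral over $R$ and $z=xu+yv\in\mathfrak aS$. The elements of $V_E$ are integral because $E$ is monic over $R$. So $S$ is module-finite over $R$. Moreover $L$ is the splitting field over $F$ of the separable polynomial $E(T)+a_*/y^{q^n}$, whose set of roots is $\alpha+V_E$. Thus \emph{$S$ is a module-finite generically Galois extension of $R$ with $z\in\mathfrak aS$}. It remains to show that $V\not\subset L$.

\subsection{The view from $Q$}
Comparing $F(V)$ with $F(V_E)$ is not enough, since $L$ is larger than $F(V_E)$. A decomposition group above $Q=(x-1,y)$ deals with the whole of $L$ at once. Two features of $Q$ matter: $x\equiv1$ there, so $E$ splits; and by Lemma~\ref{lem:R}(3) its residue field $\kappa$ is purely inseparable over $K$, so passing from $K$ to $\kappa$ changes no Galois group. The element $\alpha$ may cause ramification at $Q$, but it can contribute only a $p$-group.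

\begin{proposition}\label{prop:pgroup}
Every Galois extension $K_1/K$ with $K_1\subseteq L$ has a $p$-group as Galois group.
\end{proposition}

\begin{proof}
Let $G=\operatorname{Gal}(L/F)$, let $B$ be the integral closure of the normal ring $R_Q$ in $L$, let $\mathfrak q$ be a maximal ideal of $B$ over $Q$, and $D\subseteq G$ its decomposition group.

\emph{$D$ is a $p$-group.} Since $x\equiv1$ modulo $Q$, we have $e_i\equiv d_i$. The roots of $E$ lie in $B$, and the factorization $E(T)=\prod_{\rho\in V_E}(T-\rho)$ reduces modulo $\mathfrak q$ to $\prod_{w\in W}(T-w)$, which has $q^n$ distinct roots, all in $K\subseteq\kappa$. So reduction gives a bijection $V_E\to W\subset\kappa$. Let $\sigma\in D$ and $\rho\in V_E$. As $\sigma$ acts on $\kappa(\mathfrak q)$ by a $\kappa$-automorphism, $\sigma(\rho)$ and $\rho$ have the same reduction, so $\sigma(\rho)=\rho$. Hence $D\subseteq\operatorname{Gal}(L/F(V_E))$. Since $L=F(V_E,\alpha)$ and $\sigma(\alpha)\in\alpha+V_E$ for all $\sigma\in G$, the map $\sigma\mapsto\sigma(\alpha)-\alpha$ embeds $\operatorname{Gal}(L/F(V_E))$ into the additive group $V_E$, a $p$-group.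

\emph{$\operatorname{Gal}(K_1/K)$ is a quotient of $D$.} The field $K_1$ is algebraic over $K\subset R_Q$, so $K_1\subseteq B$, and $K_1$ embeds in $\kappa(\mathfrak q)$; let $M$ be its image. Then $\kappa M/\kappa$ is Galois. Since $M/K$ is separable and $\kappa/K$ is purely inseparable, $M\cap\kappa=K$, so $\operatorname{Gal}(\kappa M/\kappa)\cong\operatorname{Gal}(M/K)\cong\operatorname{Gal}(K_1/K)$. As $\kappa(\mathfrak q)/\kappa$ is normal, every element of $\operatorname{Gal}(\kappa M/\kappa)$ extends to $\kappa(\mathfrak q)$. We obtain surjections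
\[
D\longrightarrow\operatorname{Aut}(\kappa(\mathfrak q)/\kappa)\longrightarrow\operatorname{Gal}(\kappa M/\kappa)\cong\operatorname{Gal}(K_1/K). \qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
If $V\subset L$, then Proposition~\ref{prop:pgroup} with $K_1=K(V)$ shows that $\operatorname{Gal}(K(V)/K)$ is a $p$-group. By Lemma~\ref{lem:R}(1) its order is divisible by $q^n-1$, which is prime to $p$ and at least $3$. This is a contradiction.
\end{proof}

The hypothesis $n\geqslant2$ was used only to ensure $q^n-1>1$.

\begin{remark}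
The obstruction concerns only the field $L$, so $S_{\mathfrak m}$ is a counterexample over the local ring $R_{\mathfrak m}$ as well.
\end{remark}

\begin{remark}
\emph{If $(n,q)\neq(2,2)$, then even $L\cap F(V)=F$.} An element of $F\cap K(V)$ is algebraic over $K$, so $F\cap K(V)$ lies in the normal ring $R_Q$ and embeds in $\kappa$; being separable over $K$, it equals $K$. Hence restriction is an isomorphism $\operatorname{Gal}(F(V)/F)\cong\operatorname{Gal}(K(V)/K)$, and $L\cap F(V)=FK_1$ for some Galois extension $K_1/K$ inside $K(V)$, with $K_1\subseteq L$. By Proposition~\ref{prop:pgroup}, $\operatorname{Gal}(K_1/K)$ is a $p$-group; it is also a quotient of $GL_n(\mathbb F_q)$. If it were nontrivial, there would be a nontrivial homomorphism $\chi\colon GL_n(\mathbb F_q)\to\mathbb Z/p$. Now $\chi$ kills the diagonal matrices, whose orders are prime to $p$. For $i\ne j$ let $\epsilon_{ij}(\lambda)$ be the elementary matrix that differs from the identity only by the entry $\lambda$ in position $(i,j)$. Then $\chi$ also kills the elementary matrices, because they are commutators. If $q>2$, pick $\mu\in\mathbb F_q\setminus\{0,1\}$;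 the commutator of the diagonal matrix with $\mu$ in position $i$ and $1$ elsewhere with $\epsilon_{ij}(\lambda)$ is $\epsilon_{ij}((\mu-1)\lambda)$. If $q=2$ and $n\geqslant3$, use $\epsilon_{ik}(1)=[\epsilon_{ij}(1),\epsilon_{jk}(1)]$ for distinct $i,j,k$. Since diagonal and elementary matrices generate $GL_n(\mathbb F_q)$, $\chi$ is trivial, a contradiction.
\end{remark}

\section{A criterion at the origin}\label{sec:criterion}

We now turn to what $z\in\mathfrak aS$ does imply. Since only the origin matters, we allow the base ring to be localized, henselized or completed there.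

\subsection{Setting}
Let $A$ be a Noetherian normal domain that is a flat $R$-algebra such that $R/\mathfrak a\to A/\mathfrak aA$ is an isomorphism. Examples are $R$, $R_{\mathfrak m}$, the henselization $R_{\mathfrak m}^h$ and the completion $\widehat{R_{\mathfrak m}}$. Indeed $R/\mathfrak a$ is an Artinian local ring with maximal ideal $\mathfrak m/\mathfrak a$, so none of these operations changes it; henselization preserves normality; and the completion is a normal domain because $R_{\mathfrak m}$ is excellent and normal. By flatness $R\to A$ is injective. Since $A/\mathfrak aA\cong K[z]/(z^{q^n})$, we have: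
\begin{enumerate}
\item[(i)] $\mathfrak mA$ is the only prime of $A$ containing $x$ and $y$; it is maximal with residue field $K$, and it has height $2$, because $R_{\mathfrak m}\to A_{\mathfrak mA}$ is flat with closed fiber the field $K$;
\item[(ii)] $z\notin(x,y)A_{\mathfrak mA}$.
\end{enumerate}

Let $L$ be a Galois extension of $\operatorname{frac}(A)$ with group $G$, and let $\widetilde S$ be the integral closure of $A$ in $L$. It is finite over $A$ since $L/\operatorname{frac}(A)$ is separable, and $\widetilde S^G=A$. If a module-finite generically Galois extension $S$ of $A$ satisfies $z\in\mathfrak aS$, then $z\in\mathfrak a\widetilde S$ for $L=\operatorname{frac}(S)$. So we study the condition $z\in\mathfrak a\widetilde S$.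

\begin{lemma}\label{lem:hartogs}
$\widetilde S_x\cap\widetilde S_y=\widetilde S$.
\end{lemma}

\begin{proof}
A prime of $\widetilde S$ containing $x$ and $y$ lies over $\mathfrak mA$, and it has height $2$ by going-down over the normal domain $A$. So every height one prime of $\widetilde S$ misses $x$ or $y$, and an element of $\widetilde S_x\cap\widetilde S_y$ lies in the localization of $\widetilde S$ at every height one prime. The Noetherian normal domain $\widetilde S$ is the intersection of these localizations.
\end{proof}

\subsection{The cocycle of a representation of $z$}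
Let $z=xs+yt$ with $s,t\in\widetilde S$. Then $s/y+t/x=z/(xy)$, so $s/y$ would be a root of $P(T)+a/y^{q^n}$ if the poles separated exactly. In general they separate up to an error, and $s$ is not Galois invariant. The next lemma measures both.

\begin{lemma}\label{lem:cocycle}
Let $z=xs+yt$ with $s,t\in\widetilde S$. There are elements $h\in\widetilde S$ and $w_\sigma\in\widetilde S$, $\sigma\in G$, such that for all $\sigma,\tau\in G$
\begin{gather}
h=P(s/y)+a\,y^{-q^n},\label{eq:h}\\
\sigma(s)-s=yw_\sigma,\qquad \sigma(t)-t=-xw_\sigma,\notag\\
w_{\sigma\tau}=w_\sigma+\sigma(w_\tau),\qquad P(w_\sigma)=\sigma(h)-h .\label{eq:w}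
\end{gather}
\end{lemma}

\begin{proof}
By \eqref{eq:key} and additivity, $P(s/y)+P(t/x)=-ay^{-q^n}-bx^{-q^n}$. So the element $h$ defined by \eqref{eq:h} also equals $-(P(t/x)+bx^{-q^n})$. By Lemma~\ref{lem:hartogs} it lies in $\widetilde S_y\cap\widetilde S_x=\widetilde S$. Applying $\sigma$ to $z=xs+yt$ and subtracting gives $x(\sigma(s)-s)=-y(\sigma(t)-t)$. Hence $w_\sigma=(\sigma(s)-s)/y=-(\sigma(t)-t)/x$ lies in $\widetilde S_y\cap\widetilde S_x=\widetilde S$. Then $\sigma\tau(s)-s=\sigma(\tau(s)-s)+(\sigma(s)-s)$ gives the cocycle identity, and
$P(w_\sigma)=P(\sigma(s/y))-P(s/y)=\sigma(h)-h$, because $\sigma$ fixes $a$, $y$ and the coefficients of $P$.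
\end{proof}

To remove the error $h$ we would like to write $h=P(g)$ and replace $s/y$ by $s/y-g$. This becomes possible over a strictly henselian base. Such a base has a second virtue: the part of the group that survives acts trivially on residue fields.

\subsection{Passing to the strict henselization}
Let $A^{sh}$ be the strict henselization of $A_{\mathfrak mA}$. We recall what we need. It is a local ring, faithfully flat over $A_{\mathfrak mA}$, a filtered colimit of \'etale $A$-algebras, with maximal ideal $\mathfrak mA^{sh}$ and with residue field a separable closure $K^{sep}$ of $K$. Every finite $A^{sh}$-algebra is a finite product of henselian local rings, and in a henselian local ring simple roots of monic polynomials lift from the residue field. Put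
\[
C=A^{sh}\otimes_A\widetilde S=\prod_jC_j ,
\]
with $C_j$ local. The group $G$ acts on $C$ through $\widetilde S$, by $A^{sh}$-automorphisms. Let $C_1$ be one of the factors, $N_1$ the corresponding maximal ideal of $C$, $k_1$ the residue field of $C_1$, $\mathfrak n$ the preimage of $N_1$ in $\widetilde S$, and $k=\widetilde S/\mathfrak n$.

\begin{lemma}\label{lem:C}
\begin{enumerate}
\item[(1)] $\mathfrak n$ is a maximal ideal of $\widetilde S$ over $\mathfrak mA$, and every such ideal arises from some local factor of $C$.
\item[(2)] $C_1$ is a normal domain, faithfully flat over $\widetilde S_{\mathfrak n}$. In particular $R\subseteq\widetilde S\subseteq C_1$.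
\item[(3)] $k_1$ is purely inseparable over $K^{sep}$, hence separably closed, and for every $h\in C_1$ there is $g\in C_1$ with $P(g)=h$.
\item[(4)] The stabilizer of $N_1$ in $G$ is the inertia group $I$ of $\mathfrak n$. It acts on $C_1$, trivially on $k_1$, and $C_1^I=A^{sh}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) All maximal ideals of $C$ lie over $\mathfrak mA^{sh}$, so $\mathfrak n$ lies over $\mathfrak mA$ and is maximal by integrality. Conversely, for a maximal ideal $\mathfrak n$ of $\widetilde S$ over $\mathfrak mA$, the maximal ideals of $C$ above it are those of $C/\mathfrak nC=K^{sep}\otimes_Kk\ne0$.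

(2) $C$ is a filtered colimit of \'etale $\widetilde S$-algebras, and \'etale algebras over a normal ring are normal; so $C$ is normal, and its localization $C_1$ at $N_1$ is a normal local domain. It is flat over $\widetilde S$, and $\widetilde S_{\mathfrak n}\to C_1$ is local.

(3) $C_1$ is finite over $A^{sh}$, so $k_1$ is algebraic over $K^{sep}$, hence purely inseparable over it and separably closed. With $\bar h$ the image of $h$ in $k_1$, the polynomial $P(T)-\bar h$ has derivative $c_n\neq0$, so it has a root in $k_1$. The root is simple and lifts to a root of $P(T)-h$ in $C_1$, which is henselian.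

(4) Let $J$ be the stabilizer of $N_1$. It acts on $C_1$, and on $k_1$ by $K^{sep}$-automorphisms, hence trivially because $k_1/K^{sep}$ is purely inseparable. It also stabilizes $\mathfrak n$, and $k\hookrightarrow k_1$ is $J$-equivariant, so $J\subseteq I$. Conversely, $I$ acts trivially on $K^{sep}\otimes_Kk=C/\mathfrak nC$, so it fixes each maximal ideal of $C$ above $\mathfrak n$, and $I\subseteq J$.

The ring of invariants $\widetilde S^G$ is the kernel of the $A$-linear map $\widetilde S\to\prod_{\sigma\in G}\widetilde S$, $r\mapsto(\sigma(r)-r)_\sigma$. By flatness $C^G=A^{sh}\otimes_A\widetilde S^G=A^{sh}$. So $G$ is transitive on the maximal ideals of $C$, that is, on the factors $C_j$. An element of $C^G$ is then determined by its component in $C_1$, which is $I$-invariant. Conversely, $c\in C_1^I$ is the component of the invariant element whose component in the factor $\gamma(C_1)$ is $\gamma(c)$; this depends only on the coset $\gamma I$. Thus projection is an isomorphism $A^{sh}=C^G\to C_1^I$.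
\end{proof}

\subsection{The criterion}

\begin{theorem}\label{thm:criterion}
Let $A$, $L$, $\widetilde S$ be as above, and let $C_1$ be any local factor of $A^{sh}\otimes_A\widetilde S$. Then
\[
z\in\mathfrak a\widetilde S\iff P(T)+a\,y^{-q^n}\text{ has a root in }\operatorname{frac}(C_1).
\]
\end{theorem}

\begin{proof}
Suppose $z=xs+yt$ with $s,t\in\widetilde S$. Take $h$ as in Lemma~\ref{lem:cocycle} and, by Lemma~\ref{lem:C}(3), $g\in C_1$ with $P(g)=h$. Then
\begin{equation}\label{eq:alpha}
\alpha=\frac sy-g
\end{equation}
satisfies $P(\alpha)=(h-ay^{-q^n})-h=-ay^{-q^n}$.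

Conversely let $\alpha\in\operatorname{frac}(C_1)$ with $P(\alpha)=-ay^{-q^n}$. Apply Lemma~\ref{lem:sep} with $B=C_1$, $E=P$, $a_*=a$, so that \eqref{eq:shape} is \eqref{eq:key}: the elements $u=y\alpha$ and $v=x(\frac z{xy}-\alpha)$ of $\operatorname{frac}(C_1)$ are integral over the normal domain $C_1$, so they lie in $C_1$, and $z=xu+yv\in\mathfrak aC_1$. By faithful flatness $z\in\mathfrak a\widetilde S_{\mathfrak n}$. Now $G$ fixes $z$, preserves $\mathfrak a\widetilde S$, and is transitive on the maximal ideals of $\widetilde S$ over $\mathfrak mA$, so the same holds at each of these. At every other maximal ideal of $\widetilde S$, $\mathfrak a\widetilde S$ is locally the unit ideal. Hence $z\in\mathfrak a\widetilde S$.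
\end{proof}

\section{What is forced}\label{sec:forced}

\begin{theorem}\label{thm:local}
Let $A$, $L$, $G$, $\widetilde S$ be as in Section~\ref{sec:criterion} and suppose $z\in\mathfrak a\widetilde S$. Let $\mathfrak n$ be a maximal ideal of $\widetilde S$ over $\mathfrak mA$, with residue field $k=\widetilde S/\mathfrak n$ and decomposition and inertia groups $D\supseteq I$.
\begin{enumerate}
\item[(a)] $k$ contains a splitting field of $P$ over $K$.
\item[(b)] Let $\overline V\subset k$ be the $n$-dimensional $\mathbb F_q$-space of roots of $P$ in $k$. There is a surjective homomorphism $\bar w\colon I\to\overline V$ with $\bar w_{\delta\sigma\delta^{-1}}=\delta(\bar w_\sigma)$ for $\delta\in D$, $\sigma\in I$. Moreover $D$ surjects onto $GL_n(\mathbb F_q)$.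
\item[(c)] $q^n\,|GL_n(\mathbb F_q)|$ divides $|G|$. For $A=R$, equality holds for the field $L$ of \eqref{eq:S}; so $q^n|GL_n(\mathbb F_q)|$ is the minimal degree over $F$ of a Galois extension with $z\in\mathfrak a\widetilde S$. The group $G$ is non-solvable unless $n=2$ and $q\in\{2,3\}$.
\item[(d)] If $A$ is henselian local (for instance $R_{\mathfrak m}^h$ or $\widehat{R_{\mathfrak m}}$), then $L$ contains a splitting field of $P$ over $\operatorname{frac}(A)$; that is, the conjecture holds with $A$ in place of $R$.
\end{enumerate}
\end{theorem}

The heart of the proof is that the cocycle $w_\sigma$ of Lemma~\ref{lem:cocycle}, restricted to inertia and reduced modulo $\mathfrak n$, takes values in the roots of $P$. The only difficulty is to show that it is not identically zero there: if it were, one could correct $s$ and $t$ until they descend to $A^{sh}$, where $z$ is not in $(x,y)$. Once one nonzero root is in $k$, irreducibility of $P(T)/T$ does the rest.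

\begin{proof}
Write $z=xs+yt$ with $s,t\in\widetilde S$, and let $h$, $w_\sigma$ be as in Lemma~\ref{lem:cocycle}.

\emph{The map $\bar w$.} For $\sigma\in I$ let $\bar w_\sigma$ be the image of $w_\sigma$ in $k$. Since $\sigma$ acts trivially on $k$, \eqref{eq:w} gives $P(\bar w_\sigma)=0$ and $\bar w_{\sigma\tau}=\bar w_\sigma+\bar w_\tau$ for $\sigma,\tau\in I$. So $\bar w$ is a homomorphism from $I$ to the additive group of roots of $P$ in $k$. Let $\delta\in D$, $\sigma\in I$ and $\sigma'=\delta\sigma\delta^{-1}\in I$. From $0=w_1=w_\delta+\delta(w_{\delta^{-1}})$ and $\delta\sigma=\sigma'\delta$ we get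
\begin{equation}\label{eq:equiv}
\begin{aligned}
w_{\sigma'}&=w_\delta+\delta(w_\sigma)+\sigma'\delta(w_{\delta^{-1}})\\
&=w_\delta+\delta(w_\sigma)-\sigma'(w_\delta)\equiv\delta(w_\sigma)\pmod{\mathfrak n}.
\end{aligned}
\end{equation}

\emph{$\bar w\neq0$.} By Lemma~\ref{lem:C}(1) we may choose the local factor $C_1$ of $C$ so that $N_1$ lies over $\mathfrak n$. By Lemma~\ref{lem:C}(4) the group $I$ acts on $C_1$ and trivially on $k_1$. Let $\alpha=s/y-g$ be the root of $P(T)+ay^{-q^n}$ from \eqref{eq:alpha}, with $g\in C_1$. For $\sigma\in I$ the element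
\[
\sigma(\alpha)-\alpha=w_\sigma-(\sigma(g)-g)\in C_1
\]
is a root of $P$, since $P(\alpha)$ is fixed by $\sigma$. Its image in $k_1$ is that of $\bar w_\sigma$, since $\sigma(g)$ and $g$ have the same image.

Suppose $\bar w_\sigma=0$ for all $\sigma\in I$. Then $\sigma(\alpha)-\alpha$ is a root of $P$ in the maximal ideal of $C_1$. Since $P(T)=T\bigl(c_n+T\cdot(\cdots)\bigr)$ and the second factor takes a unit value there, $\sigma(\alpha)=\alpha$. So the corrected elements
\[
u=y\alpha=s-yg,\qquad v=x\Big(\frac z{xy}-\alpha\Big)=t+xg
\]
of $C_1$ are fixed by $I$, and $z=xu+yv$. By Lemma~\ref{lem:C}(4), $u,v\in C_1^I=A^{sh}$, so $z\in(x,y)A^{sh}$. Faithful flatness gives $z\in(x,y)A_{\mathfrak mA}$, contradicting (ii) in Section~\ref{sec:criterion}.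

\emph{Proof of (a) and (b).} By the previous step $k$ contains a nonzero root of $P$. The extension $k/K$ is normal and $P(T)/T$ is irreducible over $K$ by Lemma~\ref{lem:R}(1), so all roots of $P$ lie in $k$. This is (a). Since $k/K$ is normal, $D\to\operatorname{Aut}(k/K)\to\operatorname{Gal}(K(\overline V)/K)\cong GL_n(\mathbb F_q)$ is surjective. In particular $D$ acts transitively on $\overline V\setminus\{0\}$. By \eqref{eq:equiv} the image $\bar w(I)$ is stable under $D$. As $\bar w(I)\ne0$, we conclude $\bar w(I)=\overline V$.

\emph{Proof of (c).} By (b), $q^n$ divides $|I|$ and $|GL_n(\mathbb F_q)|$ divides $|D/I|=|\operatorname{Aut}(k/K)|$. So the product divides $|D|$, hence $|G|$. For $L=F(V_E,\alpha)$ as in \eqref{eq:S} we have $z\in\mathfrak aS\subseteq\mathfrak a\widetilde S$. Moreover $\operatorname{Gal}(F(V_E)/F)$ embeds in $GL(V_E)$ and $\operatorname{Gal}(L/F(V_E))$ embeds in $V_E$, so $|G|\leqslant q^n|GL_n(\mathbb F_q)|$, and equality holds. Finally, $GL_n(\mathbb F_q)$ with $n\geqslant2$ is solvable only for $(n,q)=(2,2),(2,3)$, and it is a quotient of the subgroup $D$ of $G$.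

\emph{Proof of (d).} Since $A$ is local, its maximal ideal is $\mathfrak mA$. The domain $\widetilde S$ is finite over a henselian local ring, hence it is itself henselian local, with residue field $k$. By (a) $P$ splits over $k$, with simple roots because $P'=c_n\neq0$. They lift to $q^n$ roots of $P$ in $\widetilde S\subset L$.
\end{proof}

\begin{remark}
In the counterexample part (a) can be seen directly: $E\equiv P$ modulo $x$, so the roots $V_E$ of $E$ reduce, at any maximal ideal $\mathfrak n$ of $\widetilde S$ over $\mathfrak m$, to the roots of $P$ in the residue field. These roots lift to roots of $P$ in the henselization of $\widetilde S_{\mathfrak n}$, but by Theorem~\ref{thm:counter} they do not all lift to roots of $P$ in $\widetilde S$.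
\end{remark}

\begin{thebibliography}{9}
\bibitem{Bou} N. Bourbaki, \emph{Commutative Algebra}, Chapter V, \S2.2, Theorem 2.
\bibitem{SS} Akiyoshi Sannai and Anurag K. Singh, \emph{Galois extensions, plus closure, and maps on local cohomology}, arXiv:1104.0413 (2011).
\end{thebibliography}

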